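\title{A highly transitive action of $\mathrm{SL}_n(\mathbf Z)$}

\begin{abstract}
For $n\ge 3$ we construct a homomorphism from $\mathrm{SL}_n(\mathbf Z)$ to the group $\mathrm{Sym}(\mathbf Z)$ of all permutations of a countable set whose image is dense and whose kernel is the center. The image is neither discrete nor pre-compact, so the dichotomy that holds for homomorphisms of $\mathrm{SL}_n(\mathbf Z)$ to locally compact groups does not extend to $\mathrm{Sym}(\mathbf Z)$. The point stabilizer is an increasing union of finitely generated groups over which the ratio $\sigma_2/\sigma_1$ of the two largest singular values is summable. Summability makes the limit set so small that a generic hyperplane misses it, and this leaves room to adjoin new generators by ping-pong. The construction applies to every countable group between $\mathrm{SL}_n(\mathbf Z)$ and $\mathrm{SL}_n(\mathbf R)$ and yields $2^{\aleph_0}$ pairwise non-isomorphic actions.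
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a countably infinite set $\Omega$, let $\mathrm{Sym}(\Omega)$ be the group of all permutations of $\Omega$ with the topology of pointwise convergence, $\Omega$ being discrete. This is a Polish group. Its basic open sets are the sets $\{\sigma:\sigma x_i=y_i,\ 1\le i\le r\}$, and the pointwise stabilizers of finite subsets of $\Omega$ form a basis of neighborhoods of the identity. A \emph{permutation representation} of a group $\Gamma$ is a homomorphism $\rho:\Gamma\to\mathrm{Sym}(\mathbf Z)$, that is, an action of $\Gamma$ on a countably infinite set. Its image is \emph{discrete} if $\rho(\Gamma)$ is a discrete subgroup and \emph{pre-compact} if $\rho(\Gamma)$ has compact closure.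

By a theorem of Venkataramana and of Willis and Shalom, for $n\ge3$ every homomorphism from $\mathrm{SL}_n(\mathbf Z)$ to a locally compact group has either a pre-compact or a discrete image. The following question is posed by Garion and Glasner~\cite{GG}.

\begin{quote}
\emph{Let $n\ge3$. Is there a permutation representation $\rho:\mathrm{SL}_n(\mathbf Z)\to\mathrm{Sym}(\mathbf Z)$ whose image is neither discrete nor pre-compact?}
\end{quote}

The topological notions translate into properties of the action. An action on an infinite set is \emph{highly transitive} if for every $r\ge1$ it is transitive on ordered $r$-tuples of distinct points.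

\begin{lemma}\label{lem:dictionary}
Let $\Omega$ be countably infinite and $G\le\mathrm{Sym}(\Omega)$.
\begin{enumerate}
\item $G$ is discrete if and only if some finite $F\subset\Omega$ has trivial pointwise stabilizer in $G$.
\item $G$ is pre-compact if and only if all $G$-orbits are finite.
\item $G$ is dense if and only if it is highly transitive.
\item If $G$ is dense, it is neither discrete nor pre-compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) A topological group is discrete exactly when $\{1\}$ is open, and the pointwise stabilizers in $G$ of finite sets form a basis of neighborhoods of $1$ in $G$.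

(2) For $x\in\Omega$ the map $\sigma\mapsto\sigma x$ is continuous with values in a discrete set, so it takes finitely many values on a compact set. Conversely, if the orbits $O$ are finite, then $G$ lies in the image of the compact group $\prod_O\mathrm{Sym}(O)$, which maps continuously to $\mathrm{Sym}(\Omega)$.

(3) The nonempty basic open sets are the sets $\{\sigma:\sigma x_i=y_i,\ 1\le i\le r\}$ with the $x_i$ distinct and the $y_i$ distinct. High transitivity says that $G$ meets each of them.

(4) By (3), $\Omega$ is an infinite orbit, so $G$ is not pre-compact by (2). If $F\subset\Omega$ is finite and $y\ne z$ lie outside $F$, then (3) gives $\sigma\in G$ that fixes $F$ pointwise and sends $y$ to $z$. So $G$ is not discrete by (1).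
\end{proof}

The group $\mathrm{Sym}(\Omega)$ is not locally compact: every neighborhood of $1$ contains the pointwise stabilizer of a finite set $F$, which has the infinite orbit $\Omega\setminus F$. So the theorem quoted above says nothing about the question. The actions that come to mind first nevertheless obey the dichotomy. The action of $\mathrm{SL}_n(\mathbf Z)$ on itself by translations is discrete, since one point has trivial stabilizer. The action on $\mathbf Z^n$ is discrete, since an element fixing $e_1,\dots,e_n$ is trivial. The action on the rational projective space is discrete, since an element fixing the lines through $e_1,\dots,e_n$ and $e_1+\dots+e_n$ is scalar and acts trivially. The action on $\bigsqcup_{q\ge1}(\mathbf Z/q)^n$ has finite orbits and is pre-compact. These examples suggest that the dichotomy persists. A transitive counterexample $\mathrm{SL}_n(\mathbf Z)/H$ would need a subgroup $H$ of infinite index that is nevertheless so large that no finite intersection of its conjugates equals the kernel of the action. Such subgroups exist, in the strongest possible form.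

\begin{theorem}\label{thm:A}
Let $n\ge 3$. There is a homomorphism $\rho:\mathrm{SL}_n(\mathbf Z)\to \mathrm{Sym}(\mathbf Z)$ with dense image whose kernel is the center of $\mathrm{SL}_n(\mathbf Z)$. Its image is neither discrete nor pre-compact.
\end{theorem}

Thus the answer to the question is yes, and the theorem of Venkataramana and Willis--Shalom does not extend from locally compact targets to $\mathrm{Sym}(\mathbf Z)$. Throughout, $C=\{\pm1\}\cap\mathrm{SL}_n(\mathbf R)$ denotes the group of scalar matrices in $\mathrm{SL}_n(\mathbf R)$; it is the center of $\mathrm{SL}_n(\mathbf Z)$. We prove the following stronger statement.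

\begin{theorem}\label{thm:B}
Let $n\ge3$ and let $\Gamma$ be a countable group with $\mathrm{SL}_n(\mathbf Z)\le\Gamma\le \mathrm{SL}_n(\mathbf R)$. There are $2^{\aleph_0}$ pairwise non-conjugate subgroups $H\le \Gamma$ of infinite index such that
\begin{enumerate}
\item $\Gamma$, and already $\mathrm{SL}_n(\mathbf Z)$, acts highly transitively on $\Gamma/H$;
\item the kernel of the action of $\Gamma$ on $\Gamma/H$ is $C$;
\item $H\supseteq C$ and $H/C$ is free of infinite rank.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} follows by taking $\Gamma=\mathrm{SL}_n(\mathbf Z)$, identifying the countably infinite set $\Gamma/H$ with $\mathbf Z$, and applying parts (3) and (4) of Lemma~\ref{lem:dictionary}. Theorem~\ref{thm:B} also covers $\Gamma=\mathrm{SL}_n(A)$ for every countable subring $A\subset\mathbf R$ with $1$. A reader interested only in the question may take $\Gamma=\mathrm{SL}_n(\mathbf Z)$ throughout.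

\subsection*{The method}
An element $t$ sends the cosets $a_1H,\dots,a_rH$ to $b_1H,\dots,b_rH$ exactly when $b_i^{-1}ta_i\in H$ for all $i$. So a highly transitive action can be built from its point stabilizer: list the countably many pairs of tuples $(a,b)$, and at each stage choose $t$ and adjoin the elements $b_i^{-1}ta_i$ to the subgroup built so far. The danger is that the subgroup grows too much. It may acquire finite index, or it may become so large that the next step cannot be controlled. What is needed is a notion of smallness for subgroups that forces infinite index, that gives enough control to adjoin new elements, and that survives the adjunction. Section~\ref{sec:summable} introduces such a notion, and Section~\ref{sec:example} carries out one adjunction by hand in $\mathrm{SL}_3(\mathbf Z)$. Section~\ref{sec:limit} shows that small groups have small limit sets, Section~\ref{sec:extension} proves the general adjunction step, and Section~\ref{sec:construction} iterates it.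

\section{Singular values and summable groups}\label{sec:summable}

Let $V=\mathbf R^n$, $n\ge3$, with the standard basis $e_i$, the dual basis $e_i^*$ of $V^*$, and the standard inner product. For $x\in V$ and $\varphi\in V^*$ let $x\otimes\varphi$ be the endomorphism $z\mapsto\varphi(z)x$; its norm is $|x||\varphi|$, and
\begin{equation}\label{eq:rankone}
(x\otimes\varphi)(x'\otimes\varphi')=\varphi(x')\,x\otimes\varphi' .
\end{equation}
We give $\wedge^2V$ the inner product for which the $e_i\wedge e_j$, $i<j$, are orthonormal; then $|x\wedge y|^2=|x|^2|y|^2-\langle x,y\rangle^2$. Norms of endomorphisms of $V$ and of $\wedge^2V$ are operator norms, and $\|\wedge^2(gh)\|\le\|\wedge^2g\|\,\|\wedge^2h\|$.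

Every $g\in\mathrm{End}(V)$ is a product $\kappa\,\mathrm{diag}(\sigma_1,\dots,\sigma_n)\,\kappa'$ with $\kappa,\kappa'$ orthogonal and $\sigma_1\ge\dots\ge\sigma_n\ge0$; the $\sigma_i$ are the \emph{singular values} of $g$. Then $\|g\|=\sigma_1$ and $\|\wedge^2g\|=\sigma_1\sigma_2$, so $\wedge^2g=0$ exactly when $g$ has rank at most one. For $g\in\mathrm{GL}_n(\mathbf R)$ put
\[
\varepsilon(g)=\frac{\|\wedge^2g\|}{\|g\|^2}=\frac{\sigma_2}{\sigma_1}\in(0,1].
\]
Since $g/\|g\|=\kappa\,\mathrm{diag}(1,\sigma_2/\sigma_1,\dots)\,\kappa'$, the normalized matrix $g/\|g\|$ lies within $\varepsilon(g)$ of a rank-one matrix: an element with small $\varepsilon$ squeezes most directions toward one line. We have $\varepsilon(g^T)=\varepsilon(g)$, and $\varepsilon(g)=1$ if $g$ is orthogonal, in particular if $g\in C$.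

\begin{definition}\label{def:summable}
For $H\le\mathrm{SL}_n(\mathbf R)$ let $S(H)=\sum_{h\in H}\varepsilon(h)$. The group $H$ is \emph{summable} if it is finitely generated, contains $C$, and $S(H)<\infty$.
\end{definition}

The group $C$ is summable. An infinite example in $\mathrm{SL}_3(\mathbf Z)$ is generated by the symmetric matrix $g=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)\oplus(1)$, whose eigenvalues are $\lambda,1,\lambda^{-1}$ with $\lambda=(3+\sqrt5)/2$; here $\varepsilon(g^k)=\lambda^{-|k|}$.

The basic non-example is generated by $u=1+e_1\otimes e_2^*$. By \eqref{eq:rankone}, $u^m=1+m\,e_1\otimes e_2^*$ for $m\in\mathbf Z$, so $\|u^m\|\le1+|m|$. The matrix $u^m$ is the orthogonal sum of a $2\times2$ block of determinant $1$, with singular values $\sigma\ge1\ge\sigma^{-1}$, and an identity matrix of size $n-2\ge1$. Hence $\sigma_1(u^m)=\sigma$, $\sigma_2(u^m)=1$, and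
\begin{equation}\label{eq:u}
\varepsilon(u^m)\ge\frac1{1+|m|},\qquad \|\wedge^2u^{m}\|\le 1+|m|\qquad(m\in\mathbf Z).
\end{equation}

\begin{lemma}\label{lem:unipotent}
A summable group contains no power $u^q$ with $q\ge1$.
\end{lemma}

\begin{proof}
If $u^q\in H$, then $S(H)\ge\sum_{k\in\mathbf Z}\varepsilon(u^{qk})\ge\sum_{k\in\mathbf Z}(1+q|k|)^{-1}=\infty$ by \eqref{eq:u}.
\end{proof}

A subgroup of finite index in $\Gamma$ contains a positive power of $u$. So an increasing union of summable groups has infinite index, which is the first of the three properties asked for in Section~\ref{sec:intro}.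

\section{One step by hand in $\mathrm{SL}_3(\mathbf Z)$}\label{sec:example}

Let $n=3$, so that $C$ is trivial, and let $\pi\in\mathrm{SL}_3(\mathbf Z)$ be the permutation matrix with $\pi e_1=e_2$, $\pi e_2=e_3$, $\pi e_3=e_1$. We start from the trivial group and look for a summable group $H'$ and an element $t\in\mathrm{SL}_3(\mathbf Z)$ such that $H'$, $\pi H'$, $\pi^{-1}H'$ are three distinct points of $\mathrm{SL}_3(\mathbf Z)/H'$, and $t$ fixes the first and sends the second to the third. This is the adjunction step for $a=(1,\pi)$ and $b=(1,\pi^{-1})$, and we take $H'=\langle t,\pi t\pi\rangle$.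

To make $\varepsilon$ small on $H'\setminus\{1\}$ we want both $t$ and $t^{-1}$ close to rank one. The matrices $u^{\pm m}$ have this property, with norm at least $m$ and $\|\wedge^2u^{\pm m}\|\le1+m$, but $t=u^m$ is ruled out by Lemma~\ref{lem:unipotent}. The reason is visible in \eqref{eq:rankone}: the leading term $m\,e_1\otimes e_2^*$ has square zero, so the powers of $u^m$ grow only linearly. We therefore move the leading terms into general position by taking $t=\beta u^m\beta'^{-1}$ with $\beta,\beta'\in\mathrm{SL}_3(\mathbf Z)$. Then
\begin{equation}\label{eq:t}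
t=m\,x^+\otimes\varphi^++\beta\beta'^{-1},\qquad t^{-1}=-m\,x^-\otimes\varphi^-+\beta'\beta^{-1},
\end{equation}
where
\begin{equation}\label{eq:xphi}
x^+=\beta e_1,\quad \varphi^-=e_2^*\beta^{-1},\qquad x^-=\beta'e_1,\quad\varphi^+=e_2^*\beta'^{-1}.
\end{equation}
The relations $\varphi^-(x^+)=0=\varphi^+(x^-)$ hold for all $\beta,\beta'$; they express the vanishing of the $m^2$-terms in $t^{-1}t=1=tt^{-1}$. Take
\[
\beta=\begin{pmatrix}1&0&0\\0&1&-1\\0&0&1\end{pmatrix},\quad
\beta'^{-1}=\begin{pmatrix}0&1&-2\\1&-1&2\\0&0&-1\end{pmatrix},\quad
t=\begin{pmatrix}m&1-m&2m-2\\1&-1&3\\0&0&-1\end{pmatrix}.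
\]
With functionals written as rows of coefficients, $x^+=(1,0,0)$, $\varphi^-=(0,1,1)$, $x^-=(1,1,0)$, $\varphi^+=(1,-1,2)$.

The generators of $H'$ and their inverses are $t_{1\pm}=t^{\pm1}$ and $t_{2\pm}=(\pi t\pi)^{\pm1}$. Each has the form $\pm m\,v_p\otimes\psi_p$ plus a matrix independent of $m$, with $v_{1\pm}=x^\pm$, $\psi_{1\pm}=\varphi^\pm$ and
\begin{align*}
v_{2+}&=\pi x^+=(0,1,0), & \psi_{2+}&=\varphi^+\pi=(-1,2,1),\\
v_{2-}&=\pi^{-1}x^-=(1,0,1), & \psi_{2-}&=\varphi^-\pi^{-1}=(1,0,1).
\end{align*}
The pairings $\psi_p(v_q)$ are
\[
\begin{array}{c|rrrr}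
 & v_{1+} & v_{1-} & v_{2+} & v_{2-}\\ \hline
\psi_{1+} & 1 & 0 & -1 & 3\\
\psi_{1-} & 0 & 1 & 1 & 1\\
\psi_{2+} & -1 & 1 & 2 & 0\\
\psi_{2-} & 1 & 1 & 0 & 2
\end{array}
\]
The four zeros are the forced ones, where $t_q=t_p^{-1}$. By \eqref{eq:rankone}, the top-degree term in $m$ of a word $w=t_{p_1}\cdots t_{p_\ell}$ is
\[
\pm m^\ell\,\psi_{p_1}(v_{p_2})\cdots\psi_{p_{\ell-1}}(v_{p_\ell})\;v_{p_1}\otimes\psi_{p_\ell},
\]
and for a reduced word every pairing in this product is a nonzero integer. So one expects $\|w\|$ to be at least of the order of $(m/2)^\ell$, while \eqref{eq:u} gives $\|\wedge^2w\|\le(Mm)^\ell$ with $M$ independent of $m$. Then $\varepsilon(w)$ is at most of the order of $(4M/m)^\ell$, and since there are at most $4^\ell$ words of length $\ell$, the sum of $\varepsilon$ over all nonempty reduced words tends to $0$ as $m\to\infty$. The lower bound for $\|w\|$ needs an argument that is uniform in $\ell$, because the lower-order terms multiply in number; this is the cone estimate in Lemma~\ref{lem:pingpong}, whose hypothesis here is the table above, with $c=1$. That lemma shows that for large $m$ the group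 $H'$ is summable, free on $t$ and $\pi t\pi$, and $\varepsilon<1$ on $H'\setminus\{1\}$. Since $\pi^{\pm1}$ is orthogonal and $\pi^2=\pi^{-1}$, neither $\pi$ nor $\pi^{-1}$ nor $\pi^2$ lies in $H'$, so the three cosets are distinct.

Two features of the general step can be read off from this example. First, an entry such as $\psi_{1+}(v_{2-})=\varphi^+(\pi^{-1}x^-)$ can be nonzero although $\varphi^+(x^-)=0$, because $\pi$ is not scalar; this is where the distinctness of the cosets $a_iH$ will enter. Second, when the starting group $H$ is infinite, the letters $t_p$ are separated by elements $h\in H$, and we need a lower bound $|\psi_p(hv_q)|\ge c\|h\|$ for all $h$ at once. For most $h$ the matrix $h/\|h\|$ is close to some $y\otimes\xi$, and the bound asks for $\psi_p(y)\ne0$ and $\xi(v_q)\ne0$: the hyperplanes $\ker\psi_p$ must miss the set of limiting directions $[y]$. The $2r$ hyperplanes are translates of only two hyperplanes by the prescribed elements $a_i,b_i$, so it is not enough to know that some hyperplane misses this set. We need a \emph{generic} hyperplane to miss it.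

\section{Flags and limit sets}\label{sec:limit}

\subsection*{Flags}
Let $P=P(V)$ and $P^*=P(V^*)$ be the projective spaces. On $P$ we use
\[
d([x],[y])=\frac{|x\wedge y|}{|x||y|},
\]
the sine of the angle between the two lines. It equals the norm of the difference of the orthogonal projections onto the lines, so it is a metric. The data \eqref{eq:xphi} consist, up to scalars, of two points of the space of flags
\[
\mathcal F=\{([x],[\varphi])\in P\times P^*:\varphi(x)=0\},\qquad g([x],[\varphi])=([gx],[\varphi g^{-1}]),
\]
namely $\beta f_0$ and $\beta'f_0$, where $f_0=([e_1],[e_2^*])$. For $\kappa\in\mathrm{SO}(n)$ we have $e_2^*\kappa^{-1}=\langle\kappa e_2,\cdot\rangle$. Since $n\ge3$, every orthonormal pair $(x,y)$ equals $(\kappa e_1,\kappa e_2)$ for some $\kappa\in\mathrm{SO}(n)$: complete the pair to an orthonormal basis and adjust the sign of the last vector. Hence $\mathrm{SO}(n)$ is transitive on $\mathcal F$, $P$ and $P^*$.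

We use three textbook facts. If a compact group acts continuously and transitively on a Hausdorff space, its orbit maps are open; so the preimage of an open dense set under $\kappa\mapsto[\kappa e_1]\in P$ or $\kappa\mapsto[e_2^*\kappa^{-1}]\in P^*$ is open and dense in $\mathrm{SO}(n)$. A real analytic function on a connected manifold, such as $\mathrm{SO}(n)$ or $\mathrm{SO}(n)^2$, that is not identically zero is nonzero on an open dense set. By Baire's theorem, a countable intersection of open dense subsets of a compact manifold is nonempty.

General position will be found among real flags, while $\beta$ and $\beta'$ must be integral. The next lemma bridges the gap.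

\begin{lemma}\label{lem:dense}
Every $\mathrm{SL}_n(\mathbf Z)$-orbit in $\mathcal F$ is dense, and so is every $\mathrm{SL}_n(\mathbf Z)$-orbit in $P$.
\end{lemma}

\begin{proof}
Let $([x],[\varphi])\in\mathcal F$ and let $W\subset\mathcal F$ be open and nonempty. Let $U$ be the open set of flags $([v],[\psi])$ with $\psi(x)\ne0$ and $\varphi(v)\ne0$. The functions $\langle\kappa e_2,x\rangle$ and $\varphi(\kappa e_1)$ of $\kappa\in\mathrm{SO}(n)$ are analytic and not identically zero, so the set of $\kappa$ with $\kappa f_0\in U$ is dense; its image $U$ under the continuous surjection $\kappa\mapsto\kappa f_0$ is dense in $\mathcal F$. So $U\cap W$ is open and nonempty.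

Rational flags are dense in $\mathcal F$. Indeed, given $v\ne0$ and $\psi\ne0$ with $\psi(v)=0$, choose a rational $v'$ close to $v$. The functional $\psi-\psi(v')|v'|^{-2}\langle v',\cdot\rangle$ is close to $\psi$ and lies in the annihilator of $v'$, a subspace defined over $\mathbf Q$, in which rational functionals are dense.

So there are integral $v,\psi$ with $([v],[\psi])\in U\cap W$. The matrix $\tau=1+v\otimes\psi$ is integral, and $\tau^k=1+k\,v\otimes\psi$ because $(v\otimes\psi)^2=0$; being unipotent, $\tau$ lies in $\mathrm{SL}_n(\mathbf Z)$. As $k\to\infty$,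
\[
\tau^k([x],[\varphi])=([x+k\psi(x)v],[\varphi-k\varphi(v)\psi])\longrightarrow([v],[\psi])\in W ,
\]
so the orbit meets $W$. For $P$, complete $[x]$ to a flag and project its dense orbit under the continuous equivariant surjection $\mathcal F\to P$.
\end{proof}

\subsection*{Limit sets}
Let $H$ be summable. Let $\mathcal L(H)$ be the set of $L\in\mathrm{End}(V)$ such that every neighborhood of $L$ contains $h/\|h\|$ for infinitely many $h\in H$. It is a closed subset of the unit sphere of $\mathrm{End}(V)$, hence compact, and every sequence of distinct $h_k\in H$ has a subsequence along which $h_k/\|h_k\|$ converges to a point of $\mathcal L(H)$. If $L=\lim h_k/\|h_k\|$ with $h_k$ distinct, then $\|\wedge^2L\|=\lim\varepsilon(h_k)=0$ by summability, so $L=y\otimes\xi$ has rank one. Let $\Lambda(H)\subset P$ and $\Lambda^*(H)\subset P^*$ be the sets of all $[y]$ and all $[\xi]$ that arise in this way. They are continuous images of $\mathcal L(H)$, hence compact. For a finite group they are empty; for the cyclic example after Definition~\ref{def:summable}, $\Lambda(H)$ consists of the eigenlines for $\lambda$ and $\lambda^{-1}$.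

How small must $\Lambda(H)$ be for a generic hyperplane to miss it? A projective line meets every hyperplane, so being nowhere dense or null in $P$ is not enough. On the other hand, the hyperplanes that meet a ball of radius $s$ have measure at most a constant times $s$. So it suffices to cover $\Lambda(H)$ by balls whose radii have arbitrarily small \emph{sum}, and this is what summability of $\varepsilon$, to the first power, provides. Let $\mu$ be the rotation-invariant probability measure on $P^*$; it is positive on nonempty open sets.

\begin{lemma}\label{lem:generic}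
Let $H$ be summable. The set $N=\{[\varphi]\in P^*:\varphi(y)=0\text{ for some }[y]\in\Lambda(H)\}$ is closed and $\mu$-null, so its complement is open and dense. The set $N^*=\{[x]\in P:\xi(x)=0\text{ for some }[\xi]\in\Lambda^*(H)\}$ also has open dense complement. In particular $\Lambda(H)\ne P$.
\end{lemma}

\begin{proof}
We may assume that $H$ is infinite. The set $N$ is the projection of the compact set $\{([y],[\varphi])\in\mathcal F:[y]\in\Lambda(H)\}$, so it is closed.

\emph{Attracting directions.} For each $g\in\mathrm{GL}_n(\mathbf R)$ choose a unit vector $x_g$ with $|gx_g|=\|g\|$, and put $y_g=[gx_g]\in P$. For a unit vector $x$,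
\[
d([gx],y_g)=\frac{|gx\wedge gx_g|}{|gx|\,\|g\|}\le\frac{\|\wedge^2 g\|}{|gx|\,\|g\|}=\varepsilon(g)\frac{\|g\|}{|gx|}.
\]
Let $s\in\mathrm{GL}_n(\mathbf R)$ and take $x=sx_{gs}/|sx_{gs}|$. Then $[gx]=y_{gs}$, and $|gx|=\|gs\|/|sx_{gs}|\ge\|gs\|/\|s\|\ge\|g\|/(\|s\|\|s^{-1}\|)$. Therefore
\begin{equation}\label{eq:step}
d(y_{gs},y_g)\le\|s\|\,\|s^{-1}\|\,\varepsilon(g).
\end{equation}
Points of $\Lambda(H)$ are limits of attracting directions: if $h_k/\|h_k\|\to y\otimes\xi$, then $y_{h_k}\to[y]$. Indeed, every subsequence has a further subsequence with $x_{h_k}\to x$, and along it the unit vectors $h_kx_{h_k}/\|h_k\|$ converge to $\xi(x)y$, which is then a unit vector on the line $[y]$.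

\emph{The cover.} By \eqref{eq:step}, multiplying $g$ on the right by a generator moves $y_g$ by at most a constant times $\varepsilon(g)$. To add up these moves without counting an element twice, we organize $H$ into a tree. Let $A$ be a finite symmetric generating set of $H$, let $|h|_A$ be the word length, and let $K=\max_{s\in A}\|s\|\|s^{-1}\|$. For each $h\ne1$ choose a \emph{parent} $hs^{-1}$, $s\in A$, of length $|h|_A-1$. Call $h'$ a \emph{descendant} of $h$ if $h$ is reached from $h'$ by passing to the parent finitely many times, possibly zero times, and let $s_h=K\sum\varepsilon(h')$, the sum over all descendants $h'$ of $h$. If $h'$ is a descendant of $h$, there is a chain $h=g_0,g_1,\dots,g_k=h'$ in which $g_i$ is the parent of $g_{i+1}$. The $g_i$ are distinct descendants of $h$, so \eqref{eq:step} gives $d(y_{h'},y_h)\le K\sum_{i<k}\varepsilon(g_i)\le s_h$.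

Fix $\ell\ge0$. There are finitely many elements of length at most $\ell$, and every element of length at least $\ell$ is a descendant of exactly one element of length $\ell$. If $[y]\in\Lambda(H)$, write $[y]=\lim y_{h_k}$ with $h_k$ distinct. After passing to a subsequence, all $h_k$ are descendants of one $h$ of length $\ell$, and then $d([y],y_h)\le s_h$. So $\Lambda(H)$ is covered by the closed balls of radius $s_h$ about $y_h$, $|h|_A=\ell$, and
\[
\sum_{|h|_A=\ell}s_h=K\sum_{|h'|_A\ge\ell}\varepsilon(h')\longrightarrow0\qquad(\ell\to\infty),
\]
as the tail of a convergent series.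

\emph{The measure of $N$.} Let $\varphi,y,y_0$ be of norm one, with $\varphi(y)=0$ and $d([y],[y_0])\le s$. Write $y_0=\cos\theta\, y+\sin\theta\, y'$ with $y'$ a unit vector orthogonal to $y$. Then $|\varphi(y_0)|\le|\sin\theta|=d([y],[y_0])\le s$. For $\varphi$ uniformly distributed on the unit sphere of $V^*$, the coordinate $\tau=\varphi(y_0)$ has density proportional to $(1-\tau^2)^{(n-3)/2}$ on $[-1,1]$, which is bounded. So the set of $[\varphi]$ with $|\varphi(y_0)|\le s$ has measure at most $K_ns$, with $K_n$ depending only on $n$. Hence $\mu(N)\le K_n\sum_{|h|_A=\ell}s_h$ for every $\ell$, and $\mu(N)=0$.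

\emph{The remaining statements.} The group $H^T=\{h^T:h\in H\}$ is summable, and $\mathcal L(H^T)$ consists of the transposes of the elements of $\mathcal L(H)$. Under the identification of $V$ with $V^*$ by the inner product, transposition exchanges the two factors of $y\otimes\xi$, so $\Lambda^*(H)$ becomes $\Lambda(H^T)$ and $N^*$ becomes the set $N$ for $H^T$. Finally, if $\Lambda(H)=P$, then $N=P^*$, which is not null.
\end{proof}

Finite generation was used twice: for the constant $K$, and for the finiteness of balls in the word metric.

To control the kernel of the action we must know that a non-scalar element moves some point of $\Gamma/H$, that is, has a conjugate outside $H$.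

\begin{lemma}\label{lem:conjugate}
Let $H$ be summable and let $\gamma\in\mathrm{SL}_n(\mathbf R)$ be non-scalar. Then $g\gamma g^{-1}\notin H$ for some $g\in\mathrm{SL}_n(\mathbf Z)$.
\end{lemma}

\begin{proof}
Let $\mathcal C=\{g\gamma g^{-1}:g\in \mathrm{SL}_n(\mathbf Z)\}$. This set is infinite. Otherwise the centralizer of $\gamma$ in $\mathrm{SL}_n(\mathbf Z)$ has finite index, so for all $i\ne j$ it contains a positive power $1+q\,e_i\otimes e_j^*$ of $1+e_i\otimes e_j^*$, and $\gamma$ commutes with $e_i\otimes e_j^*$. Applying both products to $e_j$ gives $\gamma e_i=\gamma_{jj}e_i$ for all $i\ne j$, so $\gamma$ is diagonal with equal entries, contrary to the hypothesis.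

Suppose $\mathcal C\subset H$. Let $\mathcal L_0\subset\mathcal L(H)$ be the set of $L$ such that every neighborhood of $L$ contains $h/\|h\|$ for infinitely many $h\in\mathcal C$. It is compact, and nonempty because $\mathcal C$ is infinite. Let $\Lambda_0\subset\Lambda(H)$ be the set of images of the elements of $\mathcal L_0$, a nonempty closed subset of $P$. If $h_k\in\mathcal C$ are distinct, $h_k/\|h_k\|\to L$ and $g\in\mathrm{SL}_n(\mathbf Z)$, then the $gh_kg^{-1}\in\mathcal C$ are distinct and $gh_kg^{-1}/\|gh_kg^{-1}\|\to gLg^{-1}/\|gLg^{-1}\|$, whose image is the $g$-translate of the image of $L$. So $\Lambda_0$ is $\mathrm{SL}_n(\mathbf Z)$-invariant, and $\Lambda_0=P$ by Lemma~\ref{lem:dense}. This contradicts Lemma~\ref{lem:generic}.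
\end{proof}

\section{Adjoining elements to a summable group}\label{sec:extension}

\begin{proposition}\label{prop:extension}
Let $H\le\Gamma$ be summable, $r\ge1$ and $\eta\in(0,1]$. Let $a_1,\dots,a_r\in\Gamma$ have pairwise distinct cosets $a_iH$, and let $b_1,\dots,b_r\in\Gamma$ have pairwise distinct cosets $b_iH$. Then there is $t\in\mathrm{SL}_n(\mathbf Z)$ such that the group $H'=\langle H,\ b_i^{-1}ta_i\ (1\le i\le r)\rangle$ has the following properties:
\begin{enumerate}
\item $H'$ is summable;
\item $\varepsilon(w)<\eta$ for all $w\in H'\setminus H$;
\item $b_1^{-1}ta_1\notin H$;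
\item $H'/C$ is the free product of $H/C$ and the free group on the images of the $r$ elements $b_i^{-1}ta_i$.
\end{enumerate}
\end{proposition}

Property (2) will let us keep finitely many prescribed elements out of $H'$. The hypothesis on cosets cannot be dropped: if $a_2=a_1h$ with $h\in H$ and $b_1H\ne b_2H$, then $H'\setminus H$ contains $(b_1^{-1}ta_1)\,h\,(b_2^{-1}ta_2)^{-1}=b_1^{-1}b_2$ whatever $t$ is, and (2) fails for $\eta\le\varepsilon(b_1^{-1}b_2)$.

Fix $H,r,\eta,a_i,b_i$. Let $I=\{1,\dots,r\}\times\{+,-\}$, with elements written $i+$ and $i-$, and let $p\mapsto\bar p$ be the involution exchanging $i+$ and $i-$. Given a pair of flags $f=([x^+],[\varphi^-])$ and $f'=([x^-],[\varphi^+])$ with chosen representatives, put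
\begin{equation}\label{eq:vpsi}
v_{i+}=b_i^{-1}x^+,\quad \psi_{i+}=\varphi^+a_i,\qquad v_{i-}=a_i^{-1}x^-,\quad\psi_{i-}=\varphi^-b_i .
\end{equation}
A triple $(p,h,q)\in I\times H\times I$ is \emph{excluded} if $h\in C$ and $q=\bar p$, and \emph{admissible} otherwise. For excluded triples $\psi_p(hv_q)$ is $\pm\varphi^+(x^-)$ or $\pm\varphi^-(x^+)$, hence zero. The pair $(f,f')$ is \emph{in general position} if
\begin{equation}\label{eq:star}
\text{there is $c>0$ with }|\psi_p(hv_q)|\ge c\|h\|\text{ for all admissible }(p,h,q).\tag{$\star$}
\end{equation}
Rescaling the four representatives only changes $c$, so this is a property of the pair of flags. We first show that general position suffices, then that it occurs.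

\subsection*{Ping-pong with summation}

\begin{lemma}\label{lem:pingpong}
Let $\beta,\beta'\in\mathrm{SL}_n(\mathbf Z)$ be such that $(\beta f_0,\beta'f_0)$ is in general position. Then for all sufficiently large $m$ the element $t=\beta u^m\beta'^{-1}$ satisfies \emph{(1)--(4)} of Proposition~\ref{prop:extension}.
\end{lemma}

\begin{proof}
Use the representatives \eqref{eq:xphi}, and let $c$ be as in \eqref{eq:star}. Put $t_{i+}=b_i^{-1}ta_i$ and $t_{i-}=t_{i+}^{-1}=a_i^{-1}t^{-1}b_i$. By \eqref{eq:t}, which holds for all $n$,
\[
t_{i\pm}=\pm m\,v_{i\pm}\otimes\psi_{i\pm}+R_{i\pm},\qquad R_{i+}=b_i^{-1}\beta\beta'^{-1}a_i,\quad R_{i-}=R_{i+}^{-1}.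
\]
Each $t_p$ is a product $g\,u^{\pm m}g'$ with $g,g'$ independent of $m$, and $\|\wedge^2u^{\pm m}\|\le2m$ for $m\ge1$ by \eqref{eq:u}. So there is $M\ge1$, independent of $m$, such that for all $p\in I$ and $m\ge1$
\[
|v_p|\le M,\qquad|\psi_p|\le M,\qquad\|R_p\|\le M,\qquad\|\wedge^2t_p\|\le Mm .
\]
Put $\delta=c/(2M)$.

\emph{The cone estimate.} Upper bounds for $\|\wedge^2w\|$ multiply along a word, but lower bounds for $\|w\|$ do not. We obtain them by following one vector, which at each step lies in a narrow cone about some $v_q$. Suppose that $z=\lambda v_q+e$ with $\lambda\ne0$, $|e|\le\delta|\lambda|$, and that $(p,h,q)$ is admissible. By \eqref{eq:star},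
\begin{equation}\label{eq:cone}
|\psi_p(hz)|\ge c\|h\||\lambda|-M\|h\|\,\delta|\lambda|=\tfrac c2\|h\||\lambda| .
\end{equation}
Hence $t_phz=\lambda'v_p+e'$ with $\lambda'=\pm m\,\psi_p(hz)$ and $e'=R_phz$, where
\[
|\lambda'|\ge\tfrac{mc}2\|h\||\lambda|,\qquad
|e'|\le M\|h\|(M+\delta)|\lambda|\le\frac{2M(M+\delta)}{mc}|\lambda'| .
\]
Assume from now on that $m\ge2M(M+\delta)/(c\delta)$. Then $|e'|\le\delta|\lambda'|$, so $t_phz$ has the same form as $z$, with $p$ in place of $q$, and the coefficient has grown by a factor at least $\frac{mc}2\|h\|$.

\emph{Reduced words.} A \emph{word of length $\ell\ge0$} is an expression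
\[
w=h_0t_{p_1}h_1t_{p_2}\cdots t_{p_\ell}h_\ell\qquad(h_s\in H,\ p_s\in I).
\]
It is \emph{reduced} if $(p_s,h_s,p_{s+1})$ is admissible for $1\le s<\ell$. If some $(p_s,h_s,p_{s+1})$ is excluded, then $h_s$ is central and $t_{p_s}h_st_{p_{s+1}}=h_s$, so the same element is given by a word of length $\ell-2$. Thus every element of $H'$ is given by a reduced word, and every element of $H'\setminus H$ by a reduced word of length at least $1$.

Let $w$ be reduced of length $\ell\ge1$. Start with $z=v_{p_\ell}$, so $\lambda=1$ and $e=0$, and apply successively $t_{p_\ell}h_\ell$, $t_{p_{\ell-1}}h_{\ell-1}$, \dots, $t_{p_1}h_1$. The triples involved are $(p_\ell,h_\ell,p_\ell)$, which is admissible since $p\ne\bar p$ for all $p$, and $(p_s,h_s,p_{s+1})$ for $s=\ell-1,\dots,1$. The result is a vector $z_1=\lambda_1v_{p_1}+e_1'$ with $|e_1'|\le\delta|\lambda_1|$ and $|\lambda_1|\ge(mc/2)^\ell\prod_{s=1}^\ell\|h_s\|$, and $wv_{p_\ell}=h_0z_1$. Apply \eqref{eq:cone} to $z_1$ and the admissible triple $(p_1,h_0,p_1)$. Since $|\psi_{p_1}(wv_{p_\ell})|\le M^2\|w\|$, this gives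
\[
\|w\|\ge\frac1{M^2}\Big(\frac c2\Big)^{\ell+1}m^\ell\prod_{s=0}^\ell\|h_s\| .
\]
On the other hand $\|\wedge^2w\|\le(Mm)^\ell\prod_{s=0}^\ell\|\wedge^2h_s\|$. Dividing by the square of the lower bound,
\[
\varepsilon(w)\le B\Big(\frac{4M}{c^2m}\Big)^\ell\prod_{s=0}^\ell\varepsilon(h_s),\qquad B=\frac{4M^4}{c^2}.
\]
The gain of a factor $1/m$ per letter comes from comparing $\|\wedge^2t_p\|\le Mm$ with the square of the expansion, which is of order $m^2$. Now sum over all reduced words of length at least $1$. There are $(2r)^\ell$ choices of $(p_1,\dots,p_\ell)$, and the sum over $h_0,\dots,h_\ell$ of the product is at most $S(H)^{\ell+1}$. With $\theta=8rMS(H)/(c^2m)$,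
\[
\sum_w\varepsilon(w)\le B\,S(H)\sum_{\ell\ge1}\theta^\ell ,
\]
and the right side is less than $\eta$ when $m$ is large. Fix such an $m$.

\emph{Conclusions.} The group $H'$ is finitely generated, contains $C$, and $S(H')<S(H)+\eta$, which proves (1). Every reduced word $w$ of length at least $1$ has $\varepsilon(w)<\eta\le1$. This proves (2), and it shows that such a word does not represent an element of $C$. If $t_{1+}=h\in H$, then $h^{-1}t_{1+}\cdot1$ is a reduced word of length $1$ representing $1\in C$; this proves (3). For (4), let $F_r$ be free on $\tau_1,\dots,\tau_r$, write $\tau_{i\pm}=\tau_i^{\pm1}$, and consider the homomorphism $(H/C)*F_r\to H'/C$ that is the inclusion on $H/C$ and sends $\tau_p$ to $t_pC$. It is onto because its image contains generators. Write an element of its kernel as $\bar h_0\tau_{p_1}\bar h_1\cdots\tau_{p_\ell}\bar h_\ell$ with $\bar h_s=h_sC$ and $\ell$ minimal. Minimality forbids $\bar h_s=1$ together with $p_{s+1}=\bar p_s$, so $h_0t_{p_1}\cdots t_{p_\ell}h_\ell$ is a reduced word representing an element of $C$. Hence $\ell=0$ and $\bar h_0=1$.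
\end{proof}

\subsection*{General position}

\begin{lemma}\label{lem:position}
Under the hypotheses of Proposition~\ref{prop:extension}, the set of pairs in general position is open and nonempty in $\mathcal F\times\mathcal F$.
\end{lemma}

\begin{proof}
\emph{Open.} Let $(f,f')$ satisfy \eqref{eq:star} with constant $c$ for some representatives. All pairs of flags close enough to $(f,f')$ have representatives close to the given ones, hence data $\tilde v_p,\tilde\psi_p$ close to $v_p,\psi_p$. Since
\[
|\psi_p(hv_q)-\tilde\psi_p(h\tilde v_q)|\le\|h\|\big(|\psi_p-\tilde\psi_p||v_q|+|\tilde\psi_p||v_q-\tilde v_q|\big)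
\]
and $I$ is finite, they satisfy \eqref{eq:star} with constant $c/2$.

\emph{Nonempty.} Condition \eqref{eq:star} is a uniform bound over infinitely many $h$. Compactness splits it into a condition on the limit sets and a condition on each single $h$:
\begin{itemize}
\item[(a)] for all $p\in I$: $\psi_p(y)\ne0$ for all $[y]\in\Lambda(H)$, and $\xi(v_p)\neq0$ for all $[\xi]\in\Lambda^*(H)$;
\item[(b)] $\psi_p(hv_q)\ne0$ for all admissible $(p,h,q)$.
\end{itemize}
Conditions (a) and (b) imply \eqref{eq:star}. Otherwise, as $I$ is finite, there are $p,q$ and $h_k$ with $(p,h_k,q)$ admissible and $|\psi_p(h_kv_q)|/\|h_k\|\to0$. By (b) no element of $H$ occurs infinitely often among the $h_k$, so after passing to a subsequence the $h_k$ are distinct and $h_k/\|h_k\|\to y\otimes\xi\in\mathcal L(H)$. In the limit $\psi_p(y)\xi(v_q)=0$, contradicting (a).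

For $(\kappa,\kappa')\in\mathrm{SO}(n)^2$ take $(f,f')=(\kappa f_0,\kappa'f_0)$ with
\[
x^+=\kappa e_1,\quad\varphi^-=\langle\kappa e_2,\cdot\rangle,\qquad x^-=\kappa'e_1,\quad\varphi^+=\langle\kappa' e_2,\cdot\rangle .
\]
Condition (a) says that $[\psi_p]\notin N$ and $[v_p]\notin N^*$ for all $p$, in the notation of Lemma~\ref{lem:generic}. By \eqref{eq:vpsi}, each $[v_p]$ or $[\psi_p]$ is obtained from $\kappa$ or $\kappa'$ by an open orbit map to $P$ or $P^*$ followed by the homeomorphism induced by $a_i$ or $b_i$. So (a) is a finite conjunction of open dense conditions on $\mathrm{SO}(n)^2$.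

For (b), fix an admissible triple. The function $\psi_p(hv_q)$ is analytic on $\mathrm{SO}(n)^2$, and we show that it is not identically zero. There are four cases.
\begin{itemize}
\item $p=i+$, $q=j+$. The function is $\langle\kappa'e_2,g\kappa e_1\rangle$ with $g=a_ihb_j^{-1}$. It is nonzero for $\kappa=1$ and $\kappa'e_2=ge_1/|ge_1|$.
\item $p=i-$, $q=j-$. The function is $\langle\kappa e_2,g\kappa' e_1\rangle$ with $g=b_iha_j^{-1}$. It is nonzero for $\kappa'=1$ and $\kappa e_2=ge_1/|ge_1|$.
\item $p=i+$, $q=j-$. The function is $\langle\kappa'e_2,g\kappa'e_1\rangle$ with $g=a_iha_j^{-1}$. If it vanishes identically, then $\langle y,gx\rangle=0$ for all orthonormal pairs $(x,y)$. So every vector is an eigenvector of $g$, and $g$ is scalar, $g\in C$. Then $a_j=a_ihg^{-1}\in a_iH$ because $C\le H$, so $i=j$ by the hypothesis on the $a_iH$, and $h=a_i^{-1}ga_i=g\in C$. The triple is excluded, a contradiction.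
\item $p=i-$, $q=j+$. The function is $\langle\kappa e_2,g\kappa e_1\rangle$ with $g=b_ihb_j^{-1}$, and the previous argument applies with the $b$'s in place of the $a$'s.
\end{itemize}
So each admissible triple imposes an open dense condition. The group $H$ is finitely generated, hence countable, and by Baire's theorem some $(\kappa,\kappa')$ satisfies (a) and (b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:extension}]
By Lemma~\ref{lem:position} there are nonempty open sets $W,W'\subset\mathcal F$ such that every pair in $W\times W'$ is in general position. By Lemma~\ref{lem:dense} there are $\beta,\beta'\in\mathrm{SL}_n(\mathbf Z)$ with $\beta f_0\in W$ and $\beta'f_0\in W'$. Apply Lemma~\ref{lem:pingpong}.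
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:construction}

Since $\Gamma$ is countable and infinite, we can enumerate its non-scalar elements as $\gamma_1,\gamma_2,\dots$, and enumerate as $D_1,D_2,\dots$ all pairs $(a,b)\in\Gamma^r\times\Gamma^r$, for all $r\ge1$. High transitivity asks us to put elements into $H$, while the statements on the kernel and on the number of subgroups ask us to keep certain elements out of $H$ forever. We record the latter in finite \emph{forbidden sets}. For a finite set $E\subset\Gamma$ put $\eta(E)=\min(\{1\}\cup\varepsilon(E))\in(0,1]$. If $H$ is summable, $H\cap E=\emptyset$, and $H'$ is given by Proposition~\ref{prop:extension} with $\eta=\eta(E)$, then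
\begin{equation}\label{eq:avoid}
H'\cap E=\emptyset ,
\end{equation}
because elements of $H'\setminus H$ have $\varepsilon<\eta(E)$ and elements of $E$ do not.

Fix once and for all an output $g$ of Lemma~\ref{lem:conjugate} and an output $t$ of Proposition~\ref{prop:extension} for each possible input. Let $\omega=(\omega_1,\omega_2,\dots)\in\{0,1\}^{\mathbf N}$. We construct summable subgroups $H_0\le H_1\le\cdots$ of $\Gamma$ and finite sets $E_0\subset E_1\subset\cdots$ with $E_j\subset\Gamma\setminus H_j$. Start with $H_0=C$ and $E_0=\emptyset$. Stage $j\ge1$ has three steps.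
\begin{itemize}
\item[($\alpha$)] \emph{Kernel.} Lemma~\ref{lem:conjugate} gives $g_j\in\mathrm{SL}_n(\mathbf Z)$ with $g_j\gamma_jg_j^{-1}\notin H_{j-1}$. Let $E'=E_{j-1}\cup\{g_j\gamma_jg_j^{-1}\}$, a subset of $\Gamma\setminus H_{j-1}$.
\item[($\beta$)] \emph{Branching.} Apply Proposition~\ref{prop:extension} to $H_{j-1}$ with $r=1$, $a_1=b_1=1$, $\eta=\eta(E')$. It gives $s_j\in\mathrm{SL}_n(\mathbf Z)\setminus H_{j-1}$ such that $\langle H_{j-1},s_j\rangle$ is summable and, by \eqref{eq:avoid}, disjoint from $E'$. If $\omega_j=0$, put $H_j^\circ=\langle H_{j-1},s_j\rangle$ and $E_j=E'$. If $\omega_j=1$, put $H_j^\circ=H_{j-1}$ and $E_j=E'\cup\{s_j\}$. In both cases $H_j^\circ\cap E_j=\emptyset$.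
\item[($\gamma$)] \emph{Transitivity.} Let $D_j=(a,b)$. If the cosets $a_iH_j^\circ$ are pairwise distinct and the cosets $b_iH_j^\circ$ are pairwise distinct, apply Proposition~\ref{prop:extension} to $H_j^\circ$, $a$, $b$ with $\eta=\eta(E_j)$; call the resulting element $t_j\in\mathrm{SL}_n(\mathbf Z)$ and the resulting group $H_j$. Then $H_j\cap E_j=\emptyset$ by \eqref{eq:avoid}. Otherwise put $H_j=H_j^\circ$.
\end{itemize}
The pair $(H_j,E_j)$ depends only on $\omega_1,\dots,\omega_j$, and $s_j$ only on $\omega_1,\dots,\omega_{j-1}$. Step ($\beta$) serves only to produce many subgroups and can be skipped if one subgroup is wanted. Let $H=H^\omega=\bigcup_jH_j$. For $k\ge j$ we have $H_k\cap E_j\subset H_k\cap E_k=\emptyset$, so $H\cap E_j=\emptyset$ for all $j$.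

\emph{Infinite index.} If $[\Gamma:H]<\infty$, two of the cosets $u^kH$ coincide, so $u^q\in H$ for some $q\ge1$. Then $u^q\in H_j$ for some $j$, contradicting Lemma~\ref{lem:unipotent}.

\emph{High transitivity.} Let $(a_iH)_{i\le r}$ and $(b_iH)_{i\le r}$ be tuples of distinct points of $\Gamma/H$, and let $j$ be such that $D_j=(a,b)$. Since $H_j^\circ\le H$, the cosets $a_iH_j^\circ$ are distinct and so are the $b_iH_j^\circ$. So the first alternative of ($\gamma$) applied at stage $j$, and $b_i^{-1}t_ja_i\in H_j\le H$. Thus $t_j\in\mathrm{SL}_n(\mathbf Z)$ sends $a_iH$ to $b_iH$ for all $i$.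

\emph{Kernel.} The group $C$ is central and contained in $H$, so it fixes every coset. The element $\gamma_j$ fixes the point $g_j^{-1}H$ only if $g_j\gamma_jg_j^{-1}\in H$, and this element lies in $E_j$. So every non-scalar element acts nontrivially, and the kernel is $C$.

\emph{Freeness.} The group $H_0/C$ is trivial, and by part (4) of Proposition~\ref{prop:extension} each application of the proposition that enlarges the group takes the free product with a free group of rank $r\ge1$. So $H_j/C$ is free on a finite set $B_j$, with $B_{j-1}\subset B_j$. The union $B=\bigcup_jB_j$ generates $H/C$, and freely, since a nonempty reduced word in $B$ is a reduced word in some $B_j$. Whenever $D_j$ has $r=1$, the first alternative of ($\gamma$) applies and $B_j\ne B_{j-1}$. There are infinitely many such $j$, so $B$ is infinite.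

\emph{Number.} Let $\omega\ne\omega'$ first differ at $j$, say $\omega_j=0$ and $\omega'_j=1$. Both constructions have the same $s_j$. It lies in $H^\omega$, and it lies in the forbidden set $E_j$ for $\omega'$, hence not in $H^{\omega'}$. So the $2^{\aleph_0}$ subgroups $H^\omega$ are pairwise distinct. A subgroup of the countable group $\Gamma$ has countably many conjugates, so the $H^\omega$ fall into $2^{\aleph_0}$ conjugacy classes. One subgroup from each class gives the required family; the corresponding actions are pairwise non-isomorphic, since isomorphic transitive actions have conjugate point stabilizers. This completes the proof of Theorem~\ref{thm:B}. \qed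

\section{The stabilizers, the kernel and the hypotheses}\label{sec:complements}

A subgroup $H\le\Gamma$ is \emph{profinitely dense} if $NH=\Gamma$ for every normal subgroup $N$ of finite index in $\Gamma$. Let $F_\infty$ be the free group of countably infinite rank.

\begin{corollary}\label{cor:maximal}
Each subgroup $H$ in Theorem~\ref{thm:B} is a maximal subgroup of $\Gamma$ of infinite index, is isomorphic to $C\times F_\infty$, and is profinitely dense.
\end{corollary}

\begin{proof}
By $2$-transitivity, $H$ is transitive on the points of $\Gamma/H$ other than $H$, so $\Gamma=H\cup HgH$ for every $g\notin H$. A subgroup containing $H$ and some $g\notin H$ is therefore $\Gamma$. Lifting a free basis of $H/C$ to $H$ gives a subgroup $F\cong F_\infty$ that maps isomorphically onto $H/C$; as $C$ is central, $H=C\times F$. If $N$ is normal of finite index, then $NH$ is a subgroup of finite index containing $H$. It is not $H$, so it is $\Gamma$ by maximality.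
\end{proof}

\begin{remark}\label{rem:sharp}
Theorem~\ref{thm:A} is sharp in two ways. The closure of the image is all of $\mathrm{Sym}(\mathbf Z)$, the largest possible. The kernel is the smallest possible for a highly transitive action, because the center acts trivially in any such action. Indeed, let a permutation $\zeta$ commute with a highly transitive group $G$, and suppose $\zeta x=y\ne x$. Choose $g\in G$ with $gx=x$ and $gy\ne y$. Then $y=\zeta gx=g\zeta x=gy$, a contradiction.
\end{remark}

\begin{remark}\label{rem:hypotheses}
The inclusion $\mathrm{SL}_n(\mathbf Z)\le\Gamma$ guarantees that the elements $t$, $g_j\gamma_jg_j^{-1}$ and $u$ lie in $\Gamma$; the only properties of $\mathrm{SL}_n(\mathbf Z)$ used are that it contains the elementary matrices and has dense orbits on flags. Countability of $\Gamma$ is used for the enumerations and for counting conjugacy classes. The hypothesis $n\ge3$ is used for extending orthonormal pairs to elements of $\mathrm{SO}(n)$, for the bounded density in Lemma~\ref{lem:generic}, and for the equality $\sigma_2(u^m)=1$ behind Lemma~\ref{lem:unipotent}. That lemma is false for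 $n=2$: there $\varepsilon(u^k)=\|u^k\|^{-2}\le k^{-2}$ for $k\ne0$, so $\langle -1,u\rangle$ is summable.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GG}
Shelly Garion and Yair Glasner, \emph{Highly Transitive Actions of $\mathrm{Out}(F_n)$}, arXiv:1008.0563 (2010).

\end{thebibliography}
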